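\title{An $E_2$-obstruction to a conjectural description of $H\underline{\mathbb{Z}}\wedge_{MU^{((G))}}H\underline{\mathbb{Z}}$}

\begin{abstract}
Let $G=C_{2^n}$ and let $MU^{((G))}$ be the norm of Real bordism from $C_2$ to $G$. We disprove, for every $n\ge 1$, a conjecture posed by Hill and Hopkins that identifies $H\underline{\mathbb{Z}}\wedge_{MU^{((G))}}H\underline{\mathbb{Z}}$ with $H\underline{\mathbb{Z}}\wedge\Sigma^\infty_+\mathrm{Map}^{C_2}(G,BBU_{\mathbb{R}})$ as algebras over the coinduced operad $\mathrm{Map}^{C_2}(G,E_{2+\sigma})$. The underlying nonequivariant ring spectra are already inequivalent as $E_2$-rings. The obstruction is a Dyer--Lashof operation at an odd prime, for instance $p=5$, played against the Hurewicz map of $MU$. We also show that the underlying ring spectra are equivalent as $E_1$-$H\mathbb{Z}$-algebras.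
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The conjecture}

Let $n\ge 1$, let $G=C_{2^n}$ be the cyclic group of order $2^n$, and let $C_2\subseteq G$ be its subgroup of order two. We write $\wedge$ for the smash product of genuine $G$-spectra and $\wedge_E$ for the relative smash product of modules over a commutative ring $G$-spectrum $E$. Let $MU_{\mathbb{R}}$ be the $C_2$-spectrum of Real bordism and let
\[
\Xi_n=MU^{((G))}=N_{C_2}^{G}MU_{\mathbb{R}}
\]
be its Hill--Hopkins--Ravenel norm. This is a $G$-commutative ring spectrum, and its modules form a $G$-symmetric monoidal category. The zeroth slice section $\Xi_n\to P^0\Xi_n\simeq H\underline{\mathbb{Z}}$ makes the Eilenberg--Mac Lane $G$-spectrum of the constant Mackey functor $\underline{\mathbb{Z}}$ a commutative $\Xi_n$-algebra. Hence $H\underline{\mathbb{Z}}\wedge_{\Xi_n}H\underline{\mathbb{Z}}$ is a $G$-commutative ring spectrum. It is a relative dual Steenrod algebra: it plays for $\Xi_n$-modules the role that $H\underline{\mathbb{Z}}\wedge H\underline{\mathbb{Z}}$ plays for $G$-spectra.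

Let $BU_{\mathbb{R}}$ be the connected $C_2$-space that classifies stable Real vector bundles of virtual dimension zero. Its underlying space is $BU$ with complex conjugation, and its fixed points are $BO$. Whitney sum makes it a grouplike $C_2$-$E_\infty$ space, and $BBU_{\mathbb{R}}$ denotes its classifying space as such, that is, its delooping in the direction of the trivial representation. For a $C_2$-object $X$ let $\mathrm{Map}^{C_2}(G,X)$ be its coinduction to $G$. For a $C_2$-representation $V$ let $E_V$ be the $C_2$-equivariant little disks operad of $V$, and let $\sigma$ be the sign representation.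

Two $G$-spectra are now algebras over the $G$-operad $\mathrm{Map}^{C_2}(G,E_{2+\sigma})$. On $H\underline{\mathbb{Z}}\wedge_{\Xi_n}H\underline{\mathbb{Z}}$ we restrict the commutative ring structure. On $H\underline{\mathbb{Z}}\wedge\Sigma^\infty_+\mathrm{Map}^{C_2}(G,BBU_{\mathbb{R}})$ we take the $C_2$-$E_\infty$ structure of $BBU_{\mathbb{R}}$, restrict it to $E_{2+\sigma}$, and coinduce to $G$. The following problem was posed in \cite{HH}.

\medskip
\noindent\textbf{Conjecture.} \emph{There is an equivalence of $\mathrm{Map}^{C_2}(G,E_{2+\sigma})$-algebras}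
\[
H\underline{\mathbb{Z}}\wedge_{\Xi_n}H\underline{\mathbb{Z}}\;\simeq\; H\underline{\mathbb{Z}}\wedge\Sigma^\infty_+\mathrm{Map}^{C_2}(G,BBU_{\mathbb{R}}).
\]

\subsection{Results}

The Conjecture fails after forgetting the group action, so the reader needs no equivariant homotopy theory beyond Section~\ref{sec:reduction}. Put
\[
N=2^{n-1},\qquad H=H\mathbb{Z},\qquad M=MU^{\wedge N},
\]
and let
\[
R=H\wedge_MH,\qquad T=H\wedge\Sigma^\infty_+(BBU^N)
\]
be the underlying $E_\infty$-ring spectra of the two sides; here $BBU^N$ is the product of $N$ copies of $BBU$. For a subring $A\subseteq\mathbb{Q}$ let $R_A$ and $T_A$ be the $A$-localizations, so that $\pi_*R_A=A\otimes\pi_*R$ and $\pi_*T_A=A\otimes\pi_*T$.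

\begin{theorem}\label{thm:A}
The ring spectra $R$ and $T$ are not equivalent as $E_2$-ring spectra. Hence the Conjecture is false for every $n\ge 1$. It stays false if $E_{2+\sigma}$ is replaced by $E_V$ for any $C_2$-representation $V$ with $\dim V\ge 2$.
\end{theorem}

No $H\mathbb{Z}$-linearity is assumed of the equivalences that Theorem~\ref{thm:A} excludes. It is deduced from a statement with coefficients.

\begin{theorem}\label{thm:Aprime}
Let $A\subseteq\mathbb{Q}$ be a subring. If $R_A\simeq T_A$ as $E_2$-rings, then $A^\times\to\mathbb{F}_p^\times$ is surjective for every prime $p$ that is not invertible in $A$.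
\end{theorem}

For $A=\mathbb{Z}_{(p)}$ the condition in Theorem~\ref{thm:Aprime} holds, so the theorem gives no obstruction. In particular, the $2$-localized analogue of the Conjecture is not decided here. The last result, which is not used in the proofs of the first two, shows that $E_2$ is the exact level at which the two rings separate. We regard $R$ as an $H$-algebra through the left smash factor.

\begin{theorem}\label{thm:B}
There is an equivalence $R\simeq T$ of $E_1$-$H\mathbb{Z}$-algebras. So $k=1$ is the largest $k$ for which the underlying $E_k$-rings of $R$ and $T$ are equivalent.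
\end{theorem}

\subsection{Why one expects an equivalence}

If $E$ is an $E_\infty$-ring whose homotopy is a polynomial ring over $\mathbb{Z}$ on classes of positive even degree, then $H\wedge_EH$ has as homotopy the exterior algebra on these classes shifted up by one degree (Lemma~\ref{lem:koszul}), as the Koszul complex computing $\operatorname{Tor}^{\pi_*E}(\mathbb{Z},\mathbb{Z})$ suggests. Both rings arise in this way: $R=H\wedge_MH$ by definition, and $T=H\wedge_CH$ for $C=H\wedge\Sigma^\infty_+(BU^N)$. Both $\pi_*M$ and $\pi_*C=H_*(BU^N)$ are polynomial with $N$ generators in each positive even degree. So $\pi_*R\cong\pi_*T$ as graded rings, and homotopy rings cannot tell $R$ from $T$.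

There is also a natural way to build an equivalence. Let $W=M\wedge\Sigma^\infty_+(BU^N)$, whose homotopy is polynomial over $\pi_*M$ on $N$ generators in each positive even degree. Suppose we have a ring map $W\to M$ sending these generators to polynomial generators of $\pi_*M$. It induces a map from $M\wedge_WM\simeq M\wedge\Sigma^\infty_+(BBU^N)$ to $H\wedge_MH$, and from this one obtains an equivalence $T\to R$. A bar construction costs one level of commutativity, so an $E_{k+1}$-map $W\to M$ yields an $E_k$-equivalence. In Section~\ref{sec:E1} we construct such a map for $k=1$ by obstruction theory, where all obstruction groups vanish for parity reasons. One might guess that more commutativity is available. Theorem~\ref{thm:A} says that it is not.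

\subsection{The smallest case}\label{sec:smallest}

The obstruction is fully visible for $n=1$ and $p=5$. Then $R=H\wedge_{MU}H$, and $\pi_*T=H_*(BBU)$ with $BBU\simeq SU$ by Bott periodicity. We write $\equiv$ for equality modulo decomposable elements, that is, modulo sums of products of classes of positive degree. There are three ingredients.

\emph{Generators are rigid.} We have $\pi_*R=\Lambda(g_3,g_5,\dots)$ and $\pi_*T=\Lambda(e_3,e_5,\dots)$, exterior algebras over $\mathbb{Z}$ with generators in the degrees shown as subscripts. Modulo decomposables each generator is unique up to sign, so a ring isomorphism $\pi_*T\to\pi_*R$ satisfies $e_d\mapsto\pm g_d$ modulo decomposables.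

\emph{There is a comparison map that is not an equivalence.} The unit $MU\to H\wedge MU$ and the Thom isomorphism give an $E_\infty$-map $\kappa\colon R\to T$. Modulo decomposables it acts in degree $2m-1$ as the Hurewicz map $\pi_*MU\to H_*MU$ acts in degree $2m-2$. By Milnor's theorem this is multiplication by $\pm\ell$ if $m$ is a power of a prime $\ell$ and by $\pm1$ otherwise. For $m=2$ and $m=10$ this gives
\[
\kappa(g_3)=\pm2e_3,\qquad \kappa(g_{19})\equiv\pm e_{19}.
\]
The first formula reflects the fact that $\pi_2MU$ is generated by $[\mathbb{CP}^1]$, whose Chern number $c_1$ is $2$.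

\emph{An $E_2$-operation links degrees $3$ and $19$.} On $E_2$-rings with torsion-free homotopy there is a natural operation $\Theta\colon\pi_3\to\pi_{19}/5$. On $T$ it is the Dyer--Lashof operation $Q^2$, which is additive, and $Q^2e_3\equiv\pm e_{19}$. To see the last formula, suspend to $H_*(BSU)$ and map to $H_*(BU)=\mathbb{Z}[a_1,a_2,\dots]$; this kills decomposables and commutes with $Q^2$. Think of $a_i$ as the $i$-th elementary symmetric function. Then $e_3$ goes to $\pm(a_1^2-2a_2)=\pm P_2$ and $e_{19}$ goes to $\pm P_{10}$, where $P_m$ is the $m$-th power sum. On a class of degree $4$ the operation $Q^2$ is the fifth power, and $P_2^5=P_{10}\neq0$ modulo $5$.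

Now suppose that $\varphi\colon T\to R$ is an equivalence of $E_2$-rings and put $\psi=\kappa\varphi\colon T\to T$. Then $\psi(e_3)=\pm2e_3$ and $\psi(e_{19})\equiv\pm e_{19}$. Since $\psi$ is an $E_2$-map, modulo $5$ we have
\[
\pm2e_{19}\equiv\Theta(\psi(e_3))=\psi(\Theta(e_3))\equiv\pm e_{19},
\]
which is false because $\pm2\neq\pm1$ in $\mathbb{F}_5$. Put differently, write $\Theta(g_3)\equiv c\,g_{19}$ in $R$ and apply $\kappa$; this gives $c=\pm2$, whereas the corresponding constant for $T$ is $\pm1$. At $p=3$ the numbers $\pm2$ and $\pm1$ agree, which is why $5$ is the first prime to use.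

For general $n$ the generators in a given degree are unique only up to $GL_N(\mathbb{Z})$, and we compare determinants. Section~\ref{sec:background} recalls the tools and reduces the Conjecture to a statement about $E_2$-rings. Sections~\ref{sec:K}, \ref{sec:BBU} and~\ref{sec:theta} establish the three ingredients, Section~\ref{sec:proofA} combines them, and Section~\ref{sec:E1} proves Theorem~\ref{thm:B}.

\section{Background and reduction to $E_2$-rings}\label{sec:background}

\subsection{$E_k$-rings, spans and group rings}\label{sec:Ek}

For $1\le k\le\infty$, an $E_k$-ring is an algebra in spectra over the little $k$-cubes operad $\mathcal{C}_k$. All categories are $\infty$-categories, so limits and colimits are homotopy limits and colimits. The spaces of the operad $E_\infty$ are contractible, so every operad maps to it in an essentially unique way. The free $E_k$-ring on a spectrum $Y$ is $\bigvee_{w\ge0}\mathcal{C}_k(w)_+\wedge_{\Sigma_w}Y^{\wedge w}$, and the $w$-th summand is said to have \emph{weight}~$w$.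

\begin{lemma}\label{lem:aug}
Let $1\le k\le\infty$ and let $E$ be a connective $E_k$-ring with $\pi_0E=\mathbb{Z}$. Then the space of $E_k$-maps $E\to H$ is contractible.
\end{lemma}

\begin{proof}
Since $H$ has homotopy only in degree zero, $E_k$-maps $E\to H$ factor uniquely through the truncation $\tau_{\le0}E=H$. The space of $E_k$-maps $H\to H$ is the discrete set of ring homomorphisms $\mathbb{Z}\to\mathbb{Z}$, which is a point.
\end{proof}

We always write $\varepsilon\colon E\to H$ for this map. By the lemma, any diagram of such maps into $H$ commutes canonically.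

A \emph{span} of $E_k$-rings is a diagram $B\leftarrow W\to B'$. Its relative smash product $B\wedge_WB'$ is the geometric realization of the bar construction $[r]\mapsto B\wedge W^{\wedge r}\wedge B'$, which uses only the $E_1$-structures. As a functor from spans of $E_1$-rings to spectra, it is symmetric monoidal, because the smash product commutes with geometric realizations. An $E_{k+1}$-ring is the same as an $E_k$-algebra in $E_1$-rings. Therefore the relative smash product is a functor from spans of $E_{k+1}$-rings to $E_k$-rings, compatibly with forgetting structure; for $k=\infty$ it is the pushout of $E_\infty$-rings. The \emph{left unit} is the map $B=B\wedge_WW\to B\wedge_WB'$. It is induced by the map of spans out of $(B\leftarrow\mathbb{S}\to\mathbb{S})$ that is the identity on~$B$.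

For an $E_\infty$-ring $E$ and an $E_\infty$-space $X$ we write $E[X]=E\wedge\Sigma^\infty_+X$. This is an $E_\infty$-$E$-algebra with $\pi_*E[X]=E_*(X)$, and $X\to *$ induces an augmentation $\mathrm{aug}\colon E[X]\to E$. The classifying space $BX$ is the pushout $*\sqcup_X*$ of $E_\infty$-spaces. The functor $X\mapsto E[X]$ from $E_\infty$-spaces to $E_\infty$-$E$-algebras is a left adjoint, so it preserves this pushout:
\begin{equation}\label{eq:groupring}
E\wedge_{E[X]}E\simeq E[BX].
\end{equation}
This equivalence of $E_\infty$-$E$-algebras is natural in $E$, and the left unit corresponds to the structure map $E\to E[BX]$. In this notation $T=H[BBU^N]$ and $T_A=HA[BBU^N]$.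

For a connective ring spectrum $X$ with graded-commutative homotopy and $d\ge1$, let $\operatorname{Ind}_d(X)$ be the group of \emph{indecomposables}, the quotient of $\pi_dX$ by the sums of products of two elements of positive degree. If $\pi_*X$ is a polynomial or exterior algebra over $\pi_0X$, then $\operatorname{Ind}_d(X)$ is free on the generators of degree~$d$.

\subsection{Dyer--Lashof operations and the homology suspension}\label{sec:DL}

Let $p$ be an odd prime and let $Z$ be an $E_\infty$-$H\mathbb{F}_p$-algebra. A class $z\in\pi_dZ$ extends to a map from the free $E_\infty$-$H\mathbb{F}_p$-algebra on a class $\iota$ of degree $d$, which is the smash product of $H\mathbb{F}_p$ with the free $E_\infty$-ring on $S^d$. The operation $Q^sz\in\pi_{d+2s(p-1)}Z$ is the image of a universal class $Q^s\iota$ of weight $p$. For $Z=H\mathbb{F}_p[X]$ these are the Dyer--Lashof operations on $H_*(X;\mathbb{F}_p)$. We use the following properties \cite[I.1.1]{CLM}. The $Q^s$ are additive and natural for maps of infinite loop spaces. They satisfy the Cartan formula $Q^s(zz')=\sum_{a+b=s}Q^az\,Q^bz'$.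 Finally $Q^sz=z^p$ if $|z|=2s$, and $Q^sz=0$ if $2s<|z|$.

Let $X$ be a connected loop space, with multiplication $\mu$, and let $\Sigma X\to BX$ be adjoint to $X\simeq\Omega BX$. From here on $\sigma$ denotes the \emph{homology suspension}, the composite $\sigma\colon\tilde H_k(X)\cong\tilde H_{k+1}(\Sigma X)\to H_{k+1}(BX)$, for any coefficients. It is natural for loop maps and has three further properties.
\begin{itemize}
\item[(S1)] Classes in the image of $\sigma$ are primitive, since the reduced diagonal of a suspension is null.
\item[(S2)] $\sigma$ kills decomposables. Indeed, $\mu=\mathrm{pr}_1\cdot\mathrm{pr}_2$ in the group $[X\times X,\Omega BX]=[\Sigma(X\times X),BX]$, so $\sigma\mu_*=\sigma\,\mathrm{pr}_{1*}+\sigma\,\mathrm{pr}_{2*}$, and both projections kill $z\times z'$ when $z$ and $z'$ have positive degree.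
\item[(S3)] If $X$ is an infinite loop space, then $\sigma Q^s=Q^s\sigma$ \cite[I.1.1]{CLM}.
\end{itemize}

\subsection{Forgetting the group action}\label{sec:reduction}

\begin{proposition}\label{prop:reduction}
Let $V$ be a $C_2$-representation with $\dim V\ge2$. If the Conjecture holds with $E_V$ in place of $E_{2+\sigma}$, then $R\simeq T$ as $E_2$-rings.
\end{proposition}

\begin{proof}
Restriction from $G$ to the trivial group is symmetric monoidal and preserves colimits. It sends $\Xi_n$ to $MU^{\wedge N}=M$, since $N=|G/C_2|$, and it sends the slice section to an $E_\infty$-map $M\to H$, which is $\varepsilon$ by Lemma~\ref{lem:aug}. So the left side of the Conjecture restricts to $R$.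

Choose representatives of the cosets in $G/C_2$. Evaluation at them identifies the underlying space of $\mathrm{Map}^{C_2}(G,X)$ with $X^N$, naturally in the $C_2$-space $X$ and compatibly with products. Hence the right side restricts to $T$. With $d=\dim V$, the underlying operad of $\mathrm{Map}^{C_2}(G,E_V)$ is the levelwise product $\prod_{G/C_2}E_d$, and its $j$-th factor acts on the $j$-th copy of $BBU$. Since $d\ge2$, there are operad maps
\[
E_2\longrightarrow E_d\xrightarrow{\ \mathrm{diag}\ }\prod_{G/C_2}E_d ,
\]
and we restrict the conjectured equivalence along them. On $R$ the action factors through $E_\infty$, so we obtain the $E_2$-structure underlying the $E_\infty$-structure. On $T$ we obtain the diagonal action on $BBU^N$, which is the $E_2$-structure underlying the product $E_\infty$-space $BBU^N$.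
\end{proof}

The hypothesis $\dim V\ge2$ enters only through the map $E_2\to E_d$.

\section{The rings $H\wedge_EH$ and the comparison map}\label{sec:K}

We want to compare $R$ and $T$ on indecomposables. Knowing $\pi_*R$ and $\pi_*T$ as abstract rings is not enough for this; we need generators that are natural in the base ring. So we treat both rings as values of one functor and construct a natural degree-raising map into it.

\subsection{The map $g$}

Let $E$ be a connective $E_\infty$-ring with $\pi_0E=\mathbb{Z}$ and put
\[
K(E)=H\wedge_EH .
\]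
By Lemma~\ref{lem:aug}, $K$ is a functor from such rings to $E_\infty$-rings. Let $I\to E\xrightarrow{\varepsilon}H$ be a fiber sequence of $E$-modules. Then $\pi_dI=\pi_dE$ for $d\ge1$. Applying $H\wedge_E-$ gives a cofiber sequence
\begin{equation}\label{eq:cofiber}
H\wedge_EI\longrightarrow H\longrightarrow K(E)
\end{equation}
whose second map is the left unit. The left unit is split by the multiplication $H\wedge_EH\to H$, so it is injective on homotopy, and the boundary map $\partial\colon\pi_{d+1}K(E)\to\pi_d(H\wedge_EI)$ is surjective. Its kernel is $\pi_{d+1}H$, which vanishes for $d\ge0$. Thus $\partial$ is an isomorphism for $d\ge0$, and for $d\ge1$ we define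
\[
g\colon\pi_dE=\pi_dI\longrightarrow\pi_d(H\wedge_EI)\xrightarrow{\ \partial^{-1}\ }\pi_{d+1}K(E).
\]
This map is additive and natural for $E_\infty$-maps. It kills decomposables: the map $\pi_*I\to\pi_*(H\wedge_EI)$ is $\pi_*E$-linear, and $\pi_*E$ acts on the target through $\varepsilon$, so elements of positive degree act by zero.

\begin{lemma}\label{lem:koszul}
Suppose $\pi_*E=\mathbb{Z}[x_1,x_2,\dots]$ with generators of positive even degree, finitely many in each degree. Then $\pi_*K(E)$ is the exterior algebra $\Lambda(g(x_1),g(x_2),\dots)$ over $\mathbb{Z}$. Hence $g$ induces isomorphisms $\operatorname{Ind}_{2m-2}(E)\to\operatorname{Ind}_{2m-1}(K(E))$ for all $m\ge2$.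
\end{lemma}

\begin{proof}
We build $H$ from $E$ by killing the $x_k$ one at a time, and we keep track of the top cell created at each step. Let $d_k=|x_k|$ and let $E/x_k$ be the cofiber of $x_k\colon\Sigma^{d_k}E\to E$. The unique lift of $x_k$ to $\pi_{d_k}I$ gives a map of cofiber sequences of $E$-modules
\begin{equation}\label{eq:kill}
\begin{array}{ccccc}
\Sigma^{d_k}E&\xrightarrow{\ x_k\ }&E&\longrightarrow&E/x_k\\
\downarrow&&\|&&\downarrow\\
I&\longrightarrow&E&\xrightarrow{\ \varepsilon\ }&H.
\end{array}
\end{equation}
Multiplying the right vertical maps in the $E$-algebra $H$ gives maps $E/x_1\wedge_E\dots\wedge_EE/x_r\to H$, compatible as $r$ grows. By induction on $r$ the source has homotopy $\mathbb{Z}[x_{r+1},x_{r+2},\dots]$, because $x_r$ acts injectively on $\mathbb{Z}[x_r,x_{r+1},\dots]$. So the colimit over $r$ has homotopy $\mathbb{Z}$ in degree zero, and its map to $H$, which extends $\varepsilon$, is an equivalence.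

The functor $H\wedge_E-$ from $E$-modules to $H$-modules is symmetric monoidal, preserves colimits, and sends the $E$-algebra $H$ to the $H$-algebra $K(E)$. We obtain an equivalence
\[
\operatorname{colim}_r\ (H\wedge_EE/x_1)\wedge_H\dots\wedge_H(H\wedge_EE/x_r)\xrightarrow{\ \simeq\ }K(E),
\]
which is the product in $K(E)$ of the maps $\gamma_k\colon H\wedge_EE/x_k\to K(E)$ induced by \eqref{eq:kill}. The module $H\wedge_EE/x_k$ is the cofiber of $\varepsilon(x_k)=0\colon\Sigma^{d_k}H\to H$. Its homotopy is $\mathbb{Z}\cdot1\oplus\mathbb{Z}\cdot\tilde g_k$, where $\tilde g_k$ has degree $d_k+1$ and its boundary is the generator of $\pi_{d_k}\Sigma^{d_k}H$. By \eqref{eq:kill}, $\partial\gamma_k(\tilde g_k)$ is the image of $x_k$ in $\pi_{d_k}(H\wedge_EI)$, so $\gamma_k(\tilde g_k)=g(x_k)$. By the K\"unneth theorem over $H$, the squarefree monomials in the $g(x_k)$ form a $\mathbb{Z}$-basis of $\pi_*K(E)$. Each $g(x_k)$ has odd degree, so $2g(x_k)^2=0$ by graded commutativity, and $g(x_k)^2=0$ because $\pi_*K(E)$ is torsion-free.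
\end{proof}

Let $L$ be a line bundle on $\mathbb{CP}^\infty$ whose Chern class $x=c_1(L)$ generates $H^2(\mathbb{CP}^\infty;\mathbb{Z})$. Let $\omega_i\in H_{2i}(\mathbb{CP}^\infty;\mathbb{Z})$ be dual to $x^i$, and let $a_i\in H_{2i}(BU;\mathbb{Z})$ be the image of $\omega_i$ under $L-1\colon\mathbb{CP}^\infty\to BU$. Recall that $H_*(BU;\mathbb{Z})=\mathbb{Z}[a_1,a_2,\dots]$, that $MU_*$ is polynomial over $\mathbb{Z}$ on one generator in each positive even degree, and that $MU_*(MU)=MU_*[b_1,b_2,\dots]$ with $|b_i|=2i$. A superscript $(j)$ denotes the image of a class under the inclusion of the $j$-th factor. Lemma~\ref{lem:koszul} applies to both of our rings: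
\begin{itemize}
\item $R=K(M)$, and $\pi_*M=MU_*[b_i^{(j)}:i\ge1,\ 2\le j\le N]$;
\item $T=K(C)$ for $C=H[BU^N]$, by \eqref{eq:groupring}, and $\pi_*C=\mathbb{Z}[a_i^{(j)}:i\ge1,\ 1\le j\le N]$.
\end{itemize}
So $\pi_*R$ and $\pi_*T$ are exterior algebras over $\mathbb{Z}$, and $\operatorname{Ind}_{2m-1}\cong\mathbb{Z}^N$ for both when $m\ge2$.

\subsection{The map $\kappa$}

Operations in $T$ can be computed in the homology of a space, while $R$ has no such description. A highly structured map $R\to T$ that is nonzero on indecomposables will transport the information. Since $K$ is a functor, we need an $E_\infty$-map $M\to C$, and the Thom isomorphism supplies it.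

Recall that a map $X\to BGL_1(E)$ has a Thom spectrum, which is an $E$-module. This construction sends $E_\infty$-maps to $E_\infty$-$E$-algebras, sends the trivial map to $E[X]$, and is compatible with base change in $E$. The spectrum $MU$ is the Thom spectrum of an $E_\infty$-map $BU\to BGL_1(\mathbb{S})$, so $H\wedge MU$ is the Thom spectrum of the composite $BU\to BGL_1(H)=K(\{\pm1\},1)$. This composite corresponds to a map from a spectrum with homotopy in degrees $\ge2$ to $\Sigma H\mathbb{Z}/2$, so it is null as an $E_\infty$-map. Hence $H\wedge MU\simeq H[BU]$ as $E_\infty$-$H$-algebras, and taking the $N$-fold smash power over $H$ gives $H\wedge M\simeq C$. Let $\lambda\colon M\to H\wedge M\simeq C$ be the unit map, and define the $E_\infty$-map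
\[
\kappa=K(\lambda)\colon R\longrightarrow T .
\]
For $m\ge2$ put $h_m=\ell$ if $m$ is a power of a prime $\ell$, and $h_m=1$ otherwise. Milnor's theorem \cite[Part II, \S\S7--8]{Adams} states that the Hurewicz map induces multiplication by $\pm h_m$ from $\operatorname{Ind}_{2m-2}(MU)\cong\mathbb{Z}$ to $\operatorname{Ind}_{2m-2}(H\wedge MU)\cong\mathbb{Z}$.

\begin{lemma}\label{lem:det}
For $m\ge2$, the determinant of $\operatorname{Ind}_{2m-1}(\kappa)$ with respect to $\mathbb{Z}$-bases is $\pm h_m$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:koszul} and the naturality of $g$, the map $\operatorname{Ind}_{2m-1}(\kappa)$ is isomorphic to $\operatorname{Ind}_{2m-2}(\lambda)$. Let $M'=MU^{\wedge(N-1)}$, so that $M=MU\wedge M'$ and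
\[
H\wedge M=(H\wedge MU)\wedge_{MU}(MU\wedge M').
\]
Since $\pi_*(MU\wedge M')=MU_*[b_i^{(j)}]$ is free over $MU_*$, the map $\lambda_*$ is the base change $MU_*[b_i^{(j)}]\to H_*(MU)[b_i^{(j)}]$ of the Hurewicz map. Choose generators of $\operatorname{Ind}_{2m-2}(MU)$ and $\operatorname{Ind}_{2m-2}(H\wedge MU)$ and complete each to a basis by the classes $b_{m-1}^{(j)}$, $2\le j\le N$. In these bases the matrix is $\mathrm{diag}(\pm h_m,1,\dots,1)$.
\end{proof}

\begin{remark}\label{rem:rational}
Since $h_m\ne0$, the map $\kappa_{\mathbb{Q}}$ is an isomorphism on indecomposables. By induction on the degree it is surjective on homotopy, hence bijective by a count of dimensions. So $R_{\mathbb{Q}}\simeq T_{\mathbb{Q}}$ as $E_\infty$-rings. Since $h_\ell=\ell$, the map $\kappa$ is not an equivalence after localizing at any prime $\ell$.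
\end{remark}

\section{A Dyer--Lashof operation in the homology of $BBU$}\label{sec:BBU}

For $m\ge2$ let
\[
e_{2m-1}=\sigma(a_{m-1})\in H_{2m-1}(BBU;\mathbb{Z}).
\]
We want $Q^me_{2m-1}$ modulo decomposables. This is the lowest operation on $e_{2m-1}$ that is not forced to vanish, and after one suspension it becomes a $p$-th power. So we suspend once more and use Bott periodicity to return to the polynomial ring $H_*(BU)$, where suspended classes are primitive and $p$-th powers are easy to compute.

\subsection{Primitives in $H_*(BU)$}

Let $a(t)=1+\sum_{i\ge1}a_it^i$ and define $q_m\in H_{2m}(BU;\mathbb{Z})$ by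
\[
\sum_{m\ge1}q_mt^m=\frac{t\,a'(t)}{a(t)} .
\]
For example $q_1=a_1$ and $q_2=2a_2-a_1^2$. An element of a free abelian group is \emph{indivisible} if it is nonzero modulo every prime.

\begin{lemma}\label{lem:q}
Let $m\ge1$.
\begin{itemize}
\item[(a)] $q_m$ is $ma_m$ plus a decomposable element.
\item[(b)] $q_m$ is indivisible.
\item[(c)] The primitives in $H_{2m}(BU;\mathbb{Z})$ are the integer multiples of $q_m$.
\item[(d)] For an odd prime $p$, $q_{pm}=q_m^{\,p}$ in $H_*(BU;\mathbb{F}_p)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $1/a(t)=1+(\text{terms of positive degree})$, and $ta'(t)=\sum ma_mt^m$.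

(b) Setting $a_k=0$ for $k\ge2$ turns the generating function into $a_1t/(1+a_1t)$, so the coefficient of $a_1^m$ in $q_m$ is $(-1)^{m-1}$.

(c) Dually to $x^ix^k=x^{i+k}$ we have $\Delta a_m=\sum_ia_i\otimes a_{m-i}$ with $a_0=1$, that is, $\Delta a(t)=a(t)\otimes a(t)$. Taking logarithmic derivatives shows that $q_m$ is primitive. A homology class is primitive exactly when it annihilates the decomposables of $H^*(BU;\mathbb{Z})=\mathbb{Z}[c_1,c_2,\dots]$, so the primitives in degree $2m$ form an infinite cyclic group. By (b), $q_m$ generates it.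

(d) Identify $a_i$ with the $i$-th elementary symmetric function in variables $z_k$, so $a(t)=\prod_k(1+z_kt)$. Then $ta'(t)/a(t)=\sum_kz_kt/(1+z_kt)$, so $q_m=(-1)^{m-1}P_m$ with $P_m=\sum_kz_k^m$. The difference $P_m^p-P_{pm}$ is $p$ times a symmetric function with integer coefficients, and $(-1)^{pm-1}=(-1)^{p(m-1)}$ because $p-1$ is even.
\end{proof}

\subsection{Suspending through Bott periodicity}

With the Whitney sum structure, $BU=\Omega^\infty\tau_{\ge2}ku$ as an infinite loop space. Hence $BBU=\Omega^\infty\Sigma\tau_{\ge2}ku$ and $B^2BU=\Omega^\infty\Sigma^2\tau_{\ge2}ku$, where $B^2BU$ is the double delooping of $BU$. Multiplication by the Bott class $v\in\pi_2ku$ gives a map $v\colon\Sigma^2\tau_{\ge2}ku\to\tau_{\ge2}ku$ that identifies the source with $\tau_{\ge4}ku$. So $B^2BU\simeq BSU$, and $v$ induces an infinite loop map $j\colon B^2BU\to BU$. For any coefficients define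
\[
\bar\sigma=j_*\sigma\colon\tilde H_k(BBU)\longrightarrow H_{k+1}(BU).
\]
By (S1)--(S3), $\bar\sigma$ has primitive values, kills decomposables, and commutes with the $Q^s$. Finally let
\begin{equation}\label{eq:zeta}
\zeta\colon S^2\wedge\mathbb{CP}^\infty\xrightarrow{\ 1\wedge(L-1)\ }S^2\wedge BU\longrightarrow B^2BU,
\end{equation}
where the second map is adjoint to $BU\simeq\Omega^2B^2BU$. By the definition of $\sigma$, the map $\zeta_*$ sends $[S^2]\times\omega_{m-1}$ to $\pm\sigma^2a_{m-1}=\pm\sigma e_{2m-1}$.

\begin{lemma}\label{lem:e}
Let $m\ge2$.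
\begin{itemize}
\item[(a)] $\bar\sigma(e_{2m-1})=\pm q_m$.
\item[(b)] $e_{2m-1}$ generates $\operatorname{Ind}_{2m-1}(H[BBU])\cong\mathbb{Z}$.
\item[(c)] For an odd prime $p$, $Q^me_{2m-1}=\pm e_{2pm-1}$ modulo decomposables in $H_*(BBU;\mathbb{F}_p)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:q}(c), $\bar\sigma(e_{2m-1})=cq_m$ for an integer $c$. We find $c$ by pairing with $s_m=m!\,\mathrm{ch}_m\in H^{2m}(BU;\mathbb{Z})$, the $m$-th power sum in the Chern roots. This class is additive for Whitney sum, so it vanishes on decomposables in $H_{2m}(BU)$. Since $s_m(L-1)=x^m$, we have $\langle s_m,a_m\rangle=1$, and Lemma~\ref{lem:q}(a) gives $\langle s_m,q_m\rangle=m$.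

On the other hand, $\bar\sigma(e_{2m-1})=\pm(j\zeta)_*([S^2]\times\omega_{m-1})$. If $\xi\colon\Sigma^\infty\mathbb{CP}^\infty\to\tau_{\ge2}ku$ represents $L-1$, then $\zeta$ is adjoint to $\Sigma^2\xi$, so $j\zeta$ is adjoint to $v\circ\Sigma^2\xi$. This is the external product $v\cdot(L-1)\in\tilde K^0(S^2\wedge\mathbb{CP}^\infty)$, where $v$ now denotes a generator of $\tilde K^0(S^2)$. The class $h=\mathrm{ch}(v)$ generates $H^2(S^2;\mathbb{Z})$, and $\mathrm{ch}(v\cdot(L-1))=h(e^x-1)$. Therefore
\[
s_m(v\cdot(L-1))=m!\,h\,\frac{x^{m-1}}{(m-1)!}=m\,h\,x^{m-1},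
\]
and $\langle s_m,\bar\sigma(e_{2m-1})\rangle=\pm m$. So $cm=\pm m$ and $c=\pm1$.

(b) The group is infinite cyclic by Lemma~\ref{lem:koszul} for $N=1$, and $\bar\sigma$ factors through it. If the class of $e_{2m-1}$ were divisible by a prime, then so would be $\bar\sigma(e_{2m-1})=\pm q_m$, contrary to Lemma~\ref{lem:q}(b).

(c) The degree of $Q^me_{2m-1}$ is $2m-1+2m(p-1)=2pm-1$. Since $H_*(BBU;\mathbb{Z})$ is torsion-free, (b) shows that $Q^me_{2m-1}=c\,e_{2pm-1}$ modulo decomposables for some $c\in\mathbb{F}_p$. Apply $\bar\sigma$ and use (a), $|q_m|=2m$, and Lemma~\ref{lem:q}(d):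
\[
\pm c\,q_{pm}=\bar\sigma(Q^me_{2m-1})=Q^m(\pm q_m)=\pm q_m^{\,p}=\pm q_{pm}.
\]
Since $q_{pm}\neq0$ modulo $p$, we get $c=\pm1$.
\end{proof}

By Lemmas~\ref{lem:koszul} and~\ref{lem:e}(b) and the K\"unneth theorem,
\begin{equation}\label{eq:piT}
\pi_*T_A=A\otimes\Lambda\bigl(e^{(j)}_{2m-1}:m\ge2,\ 1\le j\le N\bigr).
\end{equation}

\section{An operation on the homotopy of $E_2$-rings}\label{sec:theta}

The operation $Q^m$ is defined on $E_\infty$-$H\mathbb{F}_p$-algebras, but the equivalence we must exclude is only an $E_2$-map and need not be linear over $H$. We therefore need an operation on the homotopy groups of bare $E_2$-rings that reduces to $Q^m$. Such operations come from the free $E_2$-ring on a sphere. The point is that, on an odd sphere, its weight-$p$ summand is $p$-locally a Moore spectrum whose top cell carries $Q^m$.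

Fix an odd prime $p$ and $m\ge1$, and put $r=2pm-1$. For $k=2,\infty$ let
\[
D_k=\mathcal{C}_k(p)_+\wedge_{\Sigma_p}S^{(2m-1)p}
\]
be the weight-$p$ summand of the free $E_k$-ring on $S^{2m-1}$. In this section, homology has coefficients in $\mathbb{F}_p$ unless other coefficients are shown.

\subsection{The weight-$p$ summand}

Let $Y_k=\mathcal{C}_kS^{2m-1}$ be the free $\mathcal{C}_k$-space on the pointed space $S^{2m-1}$. Then $Y_2\simeq\Omega^2S^{2m+1}$ and $Y_\infty\simeq\Omega^\infty\Sigma^\infty S^{2m-1}$, and $Y_2\to Y_\infty$ is the stabilization map. The number of cubes defines a filtration $Y_k^{\le w}$ with $Y_k^{\le w}/Y_k^{\le w-1}=\mathcal{C}_k(w)_+\wedge_{\Sigma_w}S^{(2m-1)w}$. By the Snaith splitting the filtration splits stably, so $H_*(Y_k)$ is graded by weight. Cohen's computation \cite[III]{CLM} gives an isomorphism of algebras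
\begin{equation}\label{eq:cohen}
H_*(\Omega^2S^{2m+1})=\Lambda(x_0,x_1,\dots)\otimes\mathbb{F}_p[y_1,y_2,\dots],
\end{equation}
where $|x_k|=2mp^k-1$, $|y_k|=2mp^k-2$, both $x_k$ and $y_k$ have weight $p^k$, and the Bockstein $\beta x_k$ is a unit multiple of $y_k$ for $k\geq1$. For $k=\infty$ we recall from \cite{CLM} that $H_*(D_\infty)$ is spanned by the classes $Q^s\iota$ and $\beta Q^s\iota$, where $\iota$ is the fundamental class of $S^{2m-1}$, and that $H_*(\Omega^\infty\Sigma^\infty S^{2m})$ is a free graded-commutative algebra with the fundamental class $\iota_{2m}$ among its generators.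

\begin{lemma}\label{lem:D}
\begin{itemize}
\item[(a)] $H_*(D_2)$ has basis $y_1,x_1$ in degrees $r-1,r$, and $(D_2)_{(p)}\simeq\Sigma^{r-1}\mathbb{S}/p$.
\item[(b)] The map $D_2\to D_\infty$ sends $x_1$ to a nonzero multiple of $Q^m\iota$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The generators of weight at most $p$ in \eqref{eq:cohen} are $x_0$ of weight $1$ and $x_1,y_1$ of weight $p$. Since $x_0^2=0$, the only monomials of weight $p$ are $x_1$ and $y_1$. The spectrum $D_2$ is connective of finite type, and its two mod $p$ classes are joined by the Bockstein, so $H_*(D_2;\mathbb{Z}_{(p)})$ is $\mathbb{Z}/p$ concentrated in degree $r-1$. By the Hurewicz theorem $\pi_{r-1}(D_2)_{(p)}=\mathbb{Z}/p$. A generator extends to a map $\Sigma^{r-1}\mathbb{S}/p\to(D_2)_{(p)}$, which is an isomorphism on integral homology and hence an equivalence.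

(b) In Cohen's notation $x_1=\xi_1x_0$, which becomes $Q^mx_0$ in an infinite loop space. Here is a direct check. The class $Q^s\iota$ has odd degree $2m-1+2s(p-1)$ and $\beta Q^s\iota$ has even degree, so $H_r(D_\infty)$ is spanned by $Q^m\iota$. It suffices to show that the image of $x_1$ in $H_r(D_\infty)$ is nonzero.

First we reduce to the image of $x_1$ in $H_r(Y_\infty)$. For $2\le w\le p-1$ the homology of $Y_\infty^{\le w}/Y_\infty^{\le w-1}$ is the homology of $\Sigma_w$ with coefficients in the sign representation, which vanishes because $p\nmid w!$ and $p$ is odd. Hence $H_r(Y_\infty^{\le p-1})=H_r(S^{2m-1})=0$, and $H_r(Y_\infty^{\le p})\to H_r(D_\infty)$ is injective. The class $x_1$ comes from $Y_2^{\le p}$ and the map $Y_2\to Y_\infty$ is filtered, so it suffices to show that $x_1$ has nonzero image in $H_r(Y_\infty)$. By naturality of $\sigma$, it suffices to show that $\sigma(x_1)\in H_{r+1}(\Omega S^{2m+1})$ has nonzero image in $H_{r+1}(\Omega^\infty\Sigma^\infty S^{2m})$.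

For a connected loop space $X$, the skeleton filtration of $BX$ gives the bar spectral sequence $E^2_{s,t}=\operatorname{Tor}^{H_*X}_{s,t}(\mathbb{F}_p,\mathbb{F}_p)\Rightarrow H_{s+t}(BX)$. The differential $d^i$ lowers $s$ by $i\ge2$ and the total degree by one. Filtration $1$ is $\Sigma X$, so the composite $\tilde H_t(X)\to E^2_{1,t}\to E^\infty_{1,t}\subseteq H_{t+1}(BX)$ is $\sigma$. For $X=\Omega^2S^{2m+1}$ the spectral sequence has the form
\[
\Gamma[\sigma x_0,\sigma x_1,\dots]\otimes\Lambda(\sigma y_1,\sigma y_2,\dots)\Longrightarrow H_*(\Omega S^{2m+1})=\mathbb{F}_p[z],\qquad|z|=2m,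
\]
where $\Gamma$ is a divided power algebra, and $\sigma x_k,\sigma y_k$ have filtration $1$ and total degrees $2mp^k$ and $2mp^k-1$. In total degree $2pm-1$ the $E^2$-term is spanned by $\sigma y_1$. In total degree $2pm$ it is spanned by $\gamma_p(\sigma x_0)$ and $\sigma x_1$, since a product of two distinct classes $\sigma y_k$ has larger degree. The abutment vanishes in the odd degree $2pm-1$, and classes of filtration $1$ support no differentials. So $\sigma y_1$ must be hit, and it can only be hit by $\gamma_p(\sigma x_0)$. The abutment in degree $2pm$ is spanned by $z^p\ne0$, so $\sigma x_1$ survives and $\sigma(x_1)$ is a nonzero multiple of $z^p$. The loop map $\Omega S^{2m+1}\to\Omega^\infty\Sigma^\infty S^{2m}$ sends $z^p$ to $\iota_{2m}^p\neq0$.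
\end{proof}

We rescale $x_1$ so that it maps to $Q^m\iota$. We also compose the equivalence in Lemma~\ref{lem:D}(a) with multiplication by a unit so that the pinch map $\Sigma^{r-1}\mathbb{S}/p\to S^r$ sends $x_1$ to the standard generator of $H_r(S^r)$.

\subsection{The operation $\Theta$}

Let $X$ be an $E_2$-ring such that $\pi_{r-1}X$ has no $p$-torsion. In the exact sequence
\[
\pi_rX_{(p)}\xrightarrow{\ p\ }\pi_rX_{(p)}\longrightarrow[\Sigma^{r-1}\mathbb{S}/p,X_{(p)}]\longrightarrow\pi_{r-1}X_{(p)}\xrightarrow{\ p\ }\pi_{r-1}X_{(p)}
\]
the last map is injective. So composition with the pinch map gives an isomorphism $\pi_r(X)/p\cong[(D_2)_{(p)},X_{(p)}]$. This is the only use of the torsion hypothesis; without it a map out of the Moore spectrum need not factor through the top cell.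

\begin{definition}\label{def:theta}
A class $z\in\pi_{2m-1}X$ extends to an $E_2$-map from the free $E_2$-ring on $S^{2m-1}$ to $X$. Restrict it to $D_2$ and localize at $p$. The corresponding element is $\Theta(z)\in\pi_{2pm-1}(X)/p$.
\end{definition}

By construction $\Theta$ commutes with $E_2$-maps between $E_2$-rings that satisfy the torsion hypothesis.

\begin{lemma}\label{lem:thetaQ}
Let $X$ be as above and let $\rho\colon X\to Z$ be an $E_2$-map to an $E_\infty$-$H\mathbb{F}_p$-algebra. Then $\rho_*\Theta(z)=Q^m(\rho_*z)$ for all $z\in\pi_{2m-1}X$.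
\end{lemma}

\begin{proof}
Let $\delta\colon D_2\to X\to Z$ be the map determined by $z$. We evaluate its $H\mathbb{F}_p$-linear extension $H\mathbb{F}_p\wedge D_2\to Z$ on $x_1$ in two ways. Since $Z$ is $p$-local, $\rho$ factors through $X_{(p)}$, and $\delta$ is the composite of the pinch map with a map $S^r\to X_{(p)}\to Z$ that represents $\rho_*\Theta(z)$. By the normalization of the pinch map, $x_1$ goes to $\rho_*\Theta(z)$. Since $\rho$ is an $E_2$-map, $\delta$ is also the weight-$p$ map determined by $\rho_*z$ in the $E_2$-ring $Z$. As $Z$ is an $E_\infty$-ring, this map factors through $D_2\to D_\infty$. By the normalization of $x_1$ and the definition of $Q^m$, the class $x_1$ goes to $Q^m(\rho_*z)$.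
\end{proof}

\begin{remark}
For $E_1$-rings there is no analogue. The weight-$p$ summand of the free $E_1$-ring on $S^{2m-1}$ is the sphere $S^{(2m-1)p}$, and the operation it defines is $z\mapsto z^p$, which every ring homomorphism respects.
\end{remark}

\subsection{Rigidity of $E_2$-self-maps of $T_A$}

Every subring $A\subseteq\mathbb{Q}$ is obtained from $\mathbb{Z}$ by inverting a set of primes. So $A/p=\mathbb{F}_p$ if $p$ is not invertible in $A$, and additive maps between $A$-modules are $A$-linear.

\begin{proposition}\label{prop:rigid}
Let $A\subseteq\mathbb{Q}$ be a subring, $p$ an odd prime not invertible in $A$, and $m\ge2$. Let $\psi\colon T_A\to T_A$ be any map of $E_2$-rings. Let $U$ and $U'$ be the $N\times N$ matrices over $A$ of $\operatorname{Ind}_{2m-1}(\psi)$ and $\operatorname{Ind}_{2pm-1}(\psi)$ in the bases $\{e^{(j)}_{2m-1}\}_j$ and $\{e^{(j)}_{2pm-1}\}_j$. Then $U\equiv U'$ modulo $p$.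
\end{proposition}

\begin{proof}
By \eqref{eq:piT}, $\pi_*T_A$ is torsion-free, so $\Theta\colon\pi_{2m-1}T_A\to\pi_{2pm-1}(T_A)/p$ is defined. The ring map $A\to\mathbb{F}_p$ induces an $E_\infty$-map $\rho\colon T_A\to H\mathbb{F}_p[BBU^N]$, and $\rho$ induces an isomorphism $\pi_*(T_A)/p\cong H_*(BBU^N;\mathbb{F}_p)$. By Lemma~\ref{lem:thetaQ}, $\Theta(z)$ corresponds to $Q^m(\rho_*z)$. In particular $\Theta$ is additive.

The operation $\Theta$ preserves decomposables. Let $z,z'$ have positive degree and consider $Q^m(zz')=\sum_{a+b=m}Q^az\,Q^bz'$. If $Q^az\neq0$ then $2a\ge|z|>0$, so $Q^az$ has positive degree, and the same holds for $Q^bz'$. Thus $\Theta$ induces an additive map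
\[
\bar\Theta\colon\operatorname{Ind}_{2m-1}(T_A)\longrightarrow\operatorname{Ind}_{2pm-1}(T_A)\otimes\mathbb{F}_p,
\]
which is $A$-linear. The inclusions $BBU\to BBU^N$ of the factors are infinite loop maps, so Lemma~\ref{lem:e}(c) gives $\bar\Theta(e^{(j)}_{2m-1})=c\,e^{(j)}_{2pm-1}$ with a sign $c=\pm1$ independent of $j$. The $E_2$-map $\psi$ commutes with $\Theta$, hence with $\bar\Theta$. In matrices this reads $cU\equiv U'c$ modulo $p$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:Aprime}}\label{sec:proofA}

Proposition~\ref{prop:rigid} constrains self-maps of $T_A$. A hypothetical equivalence $T_A\to R_A$ becomes a self-map after composing with $\kappa_A$. Its matrices on indecomposables are unknown, but their determinants are known up to units, and we choose $m$ so that $h_m$ and $h_{pm}$ differ.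

\begin{proof}[Proof of Theorem~\ref{thm:Aprime}]
Let $\varphi\colon T_A\to R_A$ be an equivalence of $E_2$-rings and put $\psi=\kappa_A\circ\varphi$, an $E_2$-self-map of $T_A$. Since $\varphi_*$ is an isomorphism of graded rings, it induces isomorphisms of free $A$-modules on all indecomposables. By Lemma~\ref{lem:det},
\[
\det\operatorname{Ind}_{2k-1}(\psi)\in A^\times\cdot h_k\qquad\text{for all }k\ge2.
\]
Let $p$ be a prime not invertible in $A$. For $p=2$ the group $\mathbb{F}_p^\times$ is trivial. Let $p$ be odd and let $\ell\neq p$ be a prime. Take $m=\ell$. Then $h_m=\ell$, and $h_{pm}=1$ because $p\ell$ is not a prime power. Taking determinants in Proposition~\ref{prop:rigid} gives $u\ell\equiv u'$ modulo $p$ for some $u,u'\in A^\times$. So the residue class of $\ell$ lies in the image of $A^\times\to\mathbb{F}_p^\times$. Each of the integers $1,\dots,p-1$ is a product of primes different from $p$, so these primes generate $\mathbb{F}_p^\times$.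
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The image of $\mathbb{Z}^\times=\{\pm1\}$ in $\mathbb{F}_5^\times$ has order $2$, while $\mathbb{F}_5^\times$ has order $4$. By Theorem~\ref{thm:Aprime} for $A=\mathbb{Z}$, the rings $R$ and $T$ are not equivalent as $E_2$-rings. The other two statements follow from Proposition~\ref{prop:reduction}.
\end{proof}

\begin{remark}
The argument needs a shortage of units in $A$, and this survives inverting $2$. For $A=\mathbb{Z}[1/2]$ and $p=17$ we have $2^4\equiv-1$, so the image of $A^\times$ is the cyclic group of order $8$ generated by $2$, a proper subgroup of $\mathbb{F}_{17}^\times$. Hence $R[1/2]$ and $T[1/2]$ are not equivalent as $E_2$-rings. Other values of $m$ give no further condition on determinants: if $m$ is a power of $\ell\neq p$ we obtain the same congruence, if $m$ is a power of $p$ then $h_m=h_{pm}=p$, and if $m$ is not a prime power then $h_m=h_{pm}=1$.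
\end{remark}

\section{The $E_1$-equivalence}\label{sec:E1}

We prove Theorem~\ref{thm:B}. Put $W=M[BU^N]$ and choose polynomial generators $x_i^{(j)}\in\pi_{2i}M$, for $i\ge1$ and $1\le j\le N$, of $\pi_*M$ over $\mathbb{Z}$; here $j$ is only an index. The main step is to construct an $E_2$-map $W\to M$ that hits these generators.

\subsection{$E_2$-maps from $BU$ to the units of $M$}

Let $SL_1(M)\subseteq\Omega^\infty M$ be the component of $1$. It is a connected $E_\infty$-space under multiplication, with $\pi_kSL_1(M)=\pi_kM$ for $k\ge1$. An $E_2$-map $X\to SL_1(M)$ gives, by adjunction, an $E_2$-ring map $\mathbb{S}[X]\to M$. So we look for $E_2$-maps of spaces, and these can be built by obstruction theory.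

Let $y\in\tilde M^2(\mathbb{CP}^\infty)$ be a complex orientation with $\varepsilon(y)=x$. It exists because the Atiyah--Hirzebruch spectral sequence is concentrated in even degrees. Then $M^*(\mathbb{CP}^\infty)=M^*[[y]]$, and $M_*(\mathbb{CP}^\infty)$ is free over $\pi_*M$ on classes $\tilde\omega_i$ dual to the powers $y^i$.

\begin{lemma}\label{lem:SL1}
Let $\alpha_i\in\pi_{2i}M$, $i\ge1$, be arbitrary. There is an $E_2$-map $f\colon BU\to SL_1(M)$ whose restriction along $L-1\colon\mathbb{CP}^\infty\to BU$ represents $1+\sum_i\alpha_iy^i\in M^0(\mathbb{CP}^\infty)$.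
\end{lemma}

\begin{proof}
Both spaces are connected, so $E_2$-maps $BU\to SL_1(M)$ correspond to pointed maps $F\colon B^2BU\to B^2SL_1(M)$ via $f=\Omega^2F$. The restriction of $\Omega^2F$ along $L-1$ is adjoint to $F\circ\zeta$, with $\zeta$ as in \eqref{eq:zeta}. So we must extend along $\zeta$ the map $S^2\wedge\mathbb{CP}^\infty\to B^2SL_1(M)$ adjoint to $1+\sum_i\alpha_iy^i$.

The integral homology of $B^2BU\simeq BSU$ is free, of finite type, and concentrated in even degrees, being dual to $\mathbb{Z}[c_2,c_3,\dots]$. The reduced homology of $S^2\wedge\mathbb{CP}^\infty$ is $\mathbb{Z}$ in each degree $2m\ge4$, and $\zeta_*$ sends a generator to $\pm\sigma e_{2m-1}$. This class is indivisible, because $j_*\sigma e_{2m-1}=\pm q_m$ is indivisible by Lemmas~\ref{lem:e}(a) and~\ref{lem:q}(b). An indivisible element of a finitely generated free abelian group spans a direct summand. So $\zeta_*$ is split injective, and the relative homology of $\zeta$ is free and concentrated in even degrees. Consequently the relative cohomology with any coefficients vanishes in odd degrees.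

The space $B^2SL_1(M)$ is simply connected, and $\pi_kB^2SL_1(M)$ is $\pi_{k-2}M$ for $k\ge3$ and zero for $k\le2$. It is nonzero only for even $k$. The obstructions to the extension lie in the groups $H^{k+1}(B^2BU,S^2\wedge\mathbb{CP}^\infty;\pi_kB^2SL_1(M))$. For odd $k$ the coefficients vanish, and for even $k$ the degree $k+1$ is odd. So all these groups vanish.
\end{proof}

For each $j$ let $f_j$ be a map as in Lemma~\ref{lem:SL1} with $\alpha_i=x_i^{(j)}$. The composite
\[
f\colon BU^N\xrightarrow{\ f_1\times\dots\times f_N\ }SL_1(M)^N\xrightarrow{\ \mathrm{mult}\ }SL_1(M)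
\]
is an $E_2$-map that restricts to $f_j$ on the $j$-th factor. Let $\mathcal{G}\colon W=M\wedge\mathbb{S}[BU^N]\to M\wedge M\to M$ be the $M$-linear extension of its adjoint. It is an $E_2$-map, since the multiplication of $M$ is an $E_\infty$-map. Let $\tilde a_i^{(j)}\in\pi_{2i}W=M_{2i}(BU^N)$ be the image of $\tilde\omega_i$ under $L-1$ and the $j$-th inclusion. Then for $i\ge1$
\begin{equation}\label{eq:atilde}
\mathcal{G}(\tilde a_i^{(j)})=x_i^{(j)},\qquad(\varepsilon\wedge1)(\tilde a_i^{(j)})=a_i^{(j)},\qquad\mathrm{aug}(\tilde a_i^{(j)})=0,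
\end{equation}
where $\varepsilon\wedge1\colon W\to C$. The first value is the pairing $\langle1+\sum_kx_k^{(j)}y^k,\tilde\omega_i\rangle$ and the third is $\langle1,\tilde\omega_i\rangle$. The second holds because $\varepsilon(y)=x$, so that $\tilde\omega_i$ maps to the class dual to $x^i$.

\subsection{The map $T\to R$}

By Lemma~\ref{lem:aug}, $\varepsilon\circ\mathcal{G}$ and $\varepsilon\circ\mathrm{aug}$ agree as $E_2$-maps $W\to H$. So $(\varepsilon,\mathcal{G},\varepsilon)$ is a map of spans of $E_2$-rings
\begin{equation}\label{eq:span}
(M\xleftarrow{\ \mathrm{aug}\ }W\xrightarrow{\ \mathrm{aug}\ }M)\longrightarrow(H\xleftarrow{\ \varepsilon\ }M\xrightarrow{\ \varepsilon\ }H).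
\end{equation}
By Section~\ref{sec:Ek} and \eqref{eq:groupring} it induces an $E_1$-map
\[
\Phi\colon M[BBU^N]\simeq M\wedge_WM\longrightarrow H\wedge_MH=R .
\]
The source is too large, and we must replace the coefficients $M$ by $H$. Restrict $\Phi$ to an $E_1$-map $\mathbb{S}[BBU^N]\to R$. Since $R$ is an $E_\infty$-$H$-algebra via the left unit, and $H\wedge-$ is left adjoint to the forgetful functor from $E_1$-$H$-algebras to $E_1$-rings, this restriction extends to a map of $E_1$-$H$-algebras $\tilde\Phi\colon T\to R$.

\begin{lemma}\label{lem:factor}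
The maps $\Phi$ and $\tilde\Phi\circ(\varepsilon\wedge1)$ from $M[BBU^N]$ to $R$ are homotopic as maps of spectra.
\end{lemma}

\begin{proof}
Regard $R$ as a left $M$-module through $\varepsilon$ and the left unit $H\to R$. Since $\mathbb{S}$ is the initial $E_2$-ring, a map of spans from $(M\leftarrow\mathbb{S}\to\mathbb{S})$ to $(H\leftarrow M\to H)$ is determined by its left component $M\to H$. The route through \eqref{eq:span} and the route through $(H\leftarrow\mathbb{S}\to\mathbb{S})$ both have left component $\varepsilon$. Passing to relative smash products, we see that the $E_1$-map $\Phi$ carries the left unit $M\to M[BBU^N]$ to the composite $M\to H\to R$. Hence $\Phi$ is left $M$-linear. The map $\tilde\Phi\circ(\varepsilon\wedge1)$ is left $M$-linear because $\tilde\Phi$ is $H$-linear. The source is the free $M$-module on the spectrum $\mathbb{S}[BBU^N]$, and the two maps have the same restriction to it.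
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We show that $\tilde\Phi_*(g(a_i^{(j)}))=g(x_i^{(j)})$, by lifting both classes to a common class in $M\wedge_WM$. Let $I_W$ be the fiber of $\mathrm{aug}\colon W\to M$. In the cofiber sequence
\begin{equation}\label{eq:cofiberW}
M\wedge_WI_W\longrightarrow M\longrightarrow M\wedge_WM
\end{equation}
the second map is the left unit, which is split by multiplication. So the boundary map $\partial\colon\pi_{d+1}(M\wedge_WM)\to\pi_d(M\wedge_WI_W)$ is surjective. Fix $i$ and $j$. By \eqref{eq:atilde}, $\tilde a_i^{(j)}$ lifts to a class $z\in\pi_{2i}I_W$. Choose $\tilde z\in\pi_{2i+1}(M\wedge_WM)$ such that $\partial\tilde z$ is the image of $z$.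

Let $E$ be as in Section~\ref{sec:K}, and consider a map of spans of $E_1$-rings from $(M\leftarrow W\to M)$ to $(H\leftarrow E\to H)$ with middle component $\chi\colon W\to E$. It induces a map $I_W\to I$ covering $\chi$, and a map from the cofiber sequence \eqref{eq:cofiberW} to \eqref{eq:cofiber}. The image of $z$ in $\pi_{2i}I=\pi_{2i}E$ is $\chi(\tilde a_i^{(j)})$. In \eqref{eq:cofiber} the boundary map is an isomorphism in this degree, so the image of $\tilde z$ in $\pi_{2i+1}K(E)$ is $g(\chi(\tilde a_i^{(j)}))$.

We apply this twice. For the map \eqref{eq:span} it gives $\Phi(\tilde z)=g(x_i^{(j)})$. For the map $(\varepsilon,\varepsilon\wedge1,\varepsilon)$ to $(H\leftarrow C\to H)$, the induced map $M[BBU^N]\to T$ is $\varepsilon\wedge1$ by the naturality of \eqref{eq:groupring}, and we get $(\varepsilon\wedge1)(\tilde z)=g(a_i^{(j)})$. Lemma~\ref{lem:factor} now gives $\tilde\Phi_*(g(a_i^{(j)}))=g(x_i^{(j)})$.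

By Lemma~\ref{lem:koszul}, $\pi_*T$ and $\pi_*R$ are the exterior algebras on the classes $g(a_i^{(j)})$ and $g(x_i^{(j)})$. So the ring map $\tilde\Phi_*$ is an isomorphism, and $\tilde\Phi$ is an equivalence of $E_1$-$H$-algebras. An equivalence of $E_k$-rings with $k\ge2$ would restrict to an equivalence of $E_2$-rings, which Theorem~\ref{thm:A} excludes.
\end{proof}

\begin{remark}
After Lemma~\ref{lem:SL1}, the argument applies word for word one level higher. If $f\colon BU^N\to SL_1(M)$ were an $E_3$-map such that the classes $\mathcal{G}(\tilde a_i^{(j)})$ are polynomial generators of $\pi_*M$, then $\tilde\Phi$ would be an equivalence of $E_2$-rings. By Theorem~\ref{thm:A} no such $E_3$-map exists. The parity argument breaks down accordingly. The rational cohomology of $B^3BU=\Omega^\infty\Sigma^3\tau_{\ge2}ku$ is exterior on classes of degrees $5,7,9,\dots$, so it is nonzero in degree $12$, where $S^3\wedge\mathbb{CP}^\infty$ has no cohomology, and $\pi_{11}B^3SL_1(M)=\pi_8M$ has positive rank.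
\end{remark}

\begin{thebibliography}{9}

\bibitem{Adams}
Adams, \emph{Stable Homotopy and Generalised Homology}.

\bibitem{CLM}
Cohen, Lada, and May, \emph{The Homology of Iterated Loop Spaces}.

\bibitem{HH}
Michael A. Hill and Michael J. Hopkins, \emph{On the hyperreal dual Steenrod algebra}, arXiv:2602.11010 (2026).

\end{thebibliography}
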